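\title{Positive knots that are not $\mathbb{Q}$-anisotropic}

\begin{abstract}
A knot is $\mathbb{Q}$-anisotropic if its rational Blanchfield pairing vanishes on no nonzero submodule of its rational Alexander module. We disprove the conjecture that positive knots are $\mathbb{Q}$-anisotropic: if $C$ is the $(5,16)$-cable of the positive trefoil $T_{2,3}$, then $T_{2,3}\#C\#C$ is the closure of a positive braid and has an isotropic submodule of dimension two, the smallest dimension possible for a positive knot. Iterated torus knots with at most two positive cabling stages are $\mathbb{Q}$-anisotropic, but there is a plane branch with three Puiseux pairs whose knot is not. The proofs reduce the pairing to skew-Hermitian forms over cyclotomic fields, whose isotropy is decided by signature jumps and by norms.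
\end{abstract}

\section{Introduction}\label{sec:intro}

All knots are oriented knots in $S^3$. A knot is \emph{positive} if it has a diagram in which all crossings are positive. A braid is \emph{positive} if it is a word in the generators $\sigma_i$ without inverses, where $\sigma_i$ is a positive crossing; a knot that is the closure of such a braid is a \emph{positive braid knot}, and it is positive.

Let $X$ be the exterior of a knot $K$, let $\bar X$ be its infinite cyclic cover, and let $t$ be the generator of the deck group given by the meridian. Put $\Lambda=\mathbb{Q}[t,t^{-1}]$ and denote the involution $t\mapsto t^{-1}$ of $\Lambda$ and of $\mathbb{Q}(t)$ by a bar. The \emph{rational Alexander module} $A(K)=H_1(\bar X;\mathbb{Q})$ is a finitely generated torsion $\Lambda$-module. Its order is the Alexander polynomial $\Delta_K$, which we normalize to lie in $\mathbb{Z}[t]$ with nonzero constant term; then $\Delta_K(1)=\pm1$, and $d(K)=\deg\Delta_K$ equals $\dim_{\mathbb{Q}}A(K)$. The \emph{rational Blanchfield pairing}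
\[
\operatorname{Bl}\colon A(K)\times A(K)\longrightarrow \mathbb{Q}(t)/\Lambda
\]
records the linking numbers of a cycle in $\bar X$ with all translates of another; the formula is recalled in Section~\ref{sec:satellite}. It satisfies $\operatorname{Bl}(\lambda x,\mu y)=\lambda\bar\mu\operatorname{Bl}(x,y)$ and $\operatorname{Bl}(y,x)=\overline{\operatorname{Bl}(x,y)}$, and it is non-singular: $y\mapsto\operatorname{Bl}(\,\cdot\,,y)$ is a bijection from $A(K)$ onto $\operatorname{Hom}_\Lambda(A(K),\mathbb{Q}(t)/\Lambda)$. A submodule $P$ is \emph{isotropic} if $\operatorname{Bl}(P,P)=0$, and $K$ is \emph{$\mathbb{Q}$-anisotropic} if $0$ is the only isotropic submodule of $A(K)$.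

An isotropic submodule is a cancellation inside the pairing. The model case is $K\#{-K}$, where $-K$ is the mirror image of $K$ with reversed orientation. The exterior of $-K$ is $X$ with the opposite orientation and the same meridian, so the pairing of $K\#{-K}$ is $\operatorname{Bl}\oplus(-\operatorname{Bl})$ on $A(K)\oplus A(K)$, and the diagonal is isotropic. At the other extreme, if $\Delta_K$ is irreducible, then $A(K)$ has no proper nonzero submodule, and $K$ is $\mathbb{Q}$-anisotropic by non-singularity. There is also a description by linear algebra. Suppose that $K$ has a Seifert matrix $V$ of size $2g$ that is invertible over $\mathbb{Q}$; for a positive knot, a Seifert surface of minimal genus gives such a matrix. Then isotropic submodules correspond to the subspaces of $\mathbb{Q}^{2g}$ that are invariant under $V^{-1}V^T$ and on which the symmetric form $V+V^T$ vanishes (Lemma~\ref{lem:seifert}). In particular, $K$ is $\mathbb{Q}$-anisotropic if $V+V^T$ is definite, that is, if the signature satisfies $|\sigma(K)|=d(K)$.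

In $K\#{-K}$ a knot cancels against a mirror image, and one expects that nothing of this kind can happen when all crossings have the same sign. The known cases agree with this: torus knots are $\mathbb{Q}$-anisotropic (Scharlemann), and so are the positive knots with $|\sigma(K)|\ge d(K)-2$. We consider the following conjecture from \cite{Boninger}.

\begin{quote}
\emph{Conjecture. Positive knots are $\mathbb{Q}$-anisotropic.}
\end{quote}

Our counterexamples are built from cables. Let $N$ be a tubular neighborhood of a knot $C$, with meridian $\mu$ and longitude $\ell$ on $\partial N$, where $\ell$ is the parallel of $C$ that bounds a Seifert surface in the exterior. For coprime integers $p\ge2$ and $q\geq 1$, the \emph{$(p,q)$-cable} of $C$ is the simple closed curve on $\partial N$ homologous to $p\ell+q\mu$. The $(p,q)$-cable of the unknot is the positive torus knot $T_{p,q}$, the closure of $(\sigma_1\cdots\sigma_{p-1})^q$. The \emph{iterated torus knot} $T_{p_1,q_1;\dots;p_n,q_n}$ with $n$ \emph{stages} is obtained from $T_{p_1,q_1}$ by taking successively the $(p_i,q_i)$-cables for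 $i=2,\dots,n$. We always assume $p_i\ge2$, $q_i\ge1$, $\gcd(p_i,q_i)=1$ and $q_1\ge2$.

\begin{theorem}\label{thm:sum}
Let $C=T_{2,3;5,16}$. The knot $K=T_{2,3}\#C\#C$ is a positive braid knot, and $A(K)$ contains an isotropic submodule $P$ with $\dim_{\mathbb{Q}}P=2$. Hence the conjecture is false.
\end{theorem}

One may suspect that the failure comes from the connected sum, or that it disappears for knots that are positive in a stronger sense. It does not. A \emph{plane branch} is an irreducible germ of a complex plane curve singularity, and its knot is the intersection of the curve with a small sphere around the singular point.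

\begin{theorem}\label{thm:iterated}
\begin{enumerate}
\item[(1)] Every $T_{p_1,q_1}$ and every $T_{p_1,q_1;p_2,q_2}$ is $\mathbb{Q}$-anisotropic.
\item[(2)] The knot $T_{2,3;25,156;7,27330}$ is not $\mathbb{Q}$-anisotropic. It is prime, it is a positive braid knot, and it is the knot of a plane branch. For every $n\ge3$ there are knots of plane branches with $n$ Puiseux pairs that are not $\mathbb{Q}$-anisotropic.
\end{enumerate}
\end{theorem}

So the number of stages in part~(1) cannot be raised. Positivity does restrict isotropic submodules, and the example of Theorem~\ref{thm:sum} attains the bound on the dimension.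

\begin{proposition}\label{prop:dim}
If $K$ is positive and $P\subset A(K)$ is a nonzero isotropic submodule, then $\dim_{\mathbb{Q}}P\ge2$, and hence $|\sigma(K)|\le d(K)-4$.
\end{proposition}

This recovers the known case $|\sigma(K)|\ge d(K)-2$ of the conjecture. We do not determine whether that signature bound can be improved.

The expectation above fails because isotropy is decided separately for each irreducible factor of $\Delta_K$. On the part of $A(K)$ killed by a cyclotomic polynomial $\Phi_d$, the pairing is a skew-Hermitian form over the $d$-th cyclotomic field, and its signs are the jumps of the Levine--Tristram signature at the primitive $d$-th roots of unity. These jumps take both signs for positive knots, and cabling with winding number $w$ pulls them back along $t\mapsto t^w$, so that a cable of the trefoil can cancel the trefoil itself. Section~\ref{sec:sum} carries this out by hand for $d=6$. In general the rank of the form matters: rank one is never isotropic, rank two requires opposite signs and a norm condition, and from rank three on, opposite signs suffice (Section~\ref{sec:residue}).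 An iterated torus knot with $n$ stages has forms of rank at most $n$, and this is the source of the dichotomy in Theorem~\ref{thm:iterated}.

\section{Satellites, cables and positive braids}\label{sec:satellite}

We recall the definition of the pairing. Represent $x,y\in A(K)$ by rational $1$-cycles in $\bar X$, again called $x$ and $y$, whose images in $X$ are disjoint. Since $A(K)$ is torsion, there are $0\ne f\in\Lambda$ and a $2$-chain $G$ with $\partial G=fx$, transverse to all translates $t^iy$. Then
\begin{equation}\label{eq:bl}
\operatorname{Bl}(x,y)=\frac1f\sum_{i\in\mathbb{Z}}(G\cdot t^iy)\,t^i \pmod\Lambda,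
\end{equation}
where $G\cdot t^iy$ is the intersection number, which vanishes for all but finitely many $i$.

To describe the contribution of a companion we need a change of variable. Let $(A,\operatorname{Bl})$ be a module with a pairing as above and let $w\ge1$. Regard $A$ as a module over the subring $\Lambda_w=\mathbb{Q}[t^{w},t^{-w}]$ by letting $t^w$ act as $t$, and define
\[
A^{(w)}=\Lambda\otimes_{\Lambda_w}A,\qquad \operatorname{Bl}^{(w)}(\lambda\otimes x,\mu\otimes y)=\lambda\bar\mu\cdot\operatorname{Bl}(x,y)(t^w).
\]
Since $\Lambda$ is free over $\Lambda_w$ with basis $1,t,\dots,t^{w-1}$, the module $A^{(w)}$ consists of $w$ copies of $A$, permuted cyclically by $t$. The construction respects orthogonal sums, and $(A^{(v)})^{(w)}=A^{(vw)}$. If $A=\Lambda/D(t)$ with $\operatorname{Bl}(1,1)=g(t)$, then $A^{(w)}=\Lambda/D(t^w)$ with $\operatorname{Bl}^{(w)}(1,1)=g(t^w)$. If $P\subset A$ is nonzero and isotropic, then so is $P^{(w)}\subset A^{(w)}$.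

Let $J$ be a knot in the interior of the standard solid torus $S^1\times D^2\subset S^3$, homologous to $w\ge1$ times the core. Map $S^1\times D^2$ onto the neighborhood $N$ of $C$ by an orientation-preserving homeomorphism that takes the core to $C$ and a curve $S^1\times\{\mathrm{pt}\}$ on the boundary to $\ell$. The image $S$ of $J$ is the \emph{satellite} with companion $C$, pattern knot $J\subset S^3$ and winding number $w$. The $(p,q)$-cable is the case $J=T_{p,q}$, $w=p$. The connected sum $J\#C$ is the case where a meridian disk meets $J$ once, with $w=1$.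

\begin{lemma}[Livingston--Melvin \cite{LM}]\label{lem:satellite}
There is an orthogonal decomposition $A(S)\cong A(J)\oplus A(C)^{(w)}$ that carries $\operatorname{Bl}_S$ to $\operatorname{Bl}_J\oplus\operatorname{Bl}_C^{(w)}$.
\end{lemma}

\begin{proof}
Write $X_S=Y\cup X_C$, where $Y\subset N$ is the exterior of the pattern in the solid torus and $Y\cap X_C=\partial N$. Let $\pi\colon\bar X_S\to X_S$ be the infinite cyclic cover. The preimage $\bar Y=\pi^{-1}(Y)$ is connected, because $Y$ contains the meridian of $S$. The map $\pi_1(X_C)\to H_1(X_S)=\mathbb{Z}$ factors through $H_1(X_C)=\mathbb{Z}\mu$ and sends $\mu$ to its linking number $w$ with $S$. Here $w\geq1$ is used: it follows that $\pi^{-1}(X_C)$ consists of $w$ copies of $\bar X_C$, permuted cyclically by $t$, with $t^w$ acting on each copy as its own deck generator. Hence $H_1(\pi^{-1}X_C;\mathbb{Q})=A(C)^{(w)}$. In the same way $\pi^{-1}(\partial N)$ consists of $w$ open annuli, one in each copy, whose cores are translates of a lift $\tilde\ell$ of $\ell$. A Seifert surface of $C$ lifts to $\bar X_C$, so $\tilde\ell=\partial\tilde\Sigma$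 for a surface $\tilde\Sigma\subset\pi^{-1}(X_C)$.

In the Mayer--Vietoris sequence with rational coefficients
\[
H_1(\pi^{-1}\partial N)\to H_1(\bar Y)\oplus A(C)^{(w)}\to A(S)\to H_0(\pi^{-1}\partial N)\to H_0(\bar Y)\oplus H_0(\pi^{-1}X_C)
\]
the last map is injective, since $H_0(\pi^{-1}\partial N)\to H_0(\pi^{-1}X_C)$ is an isomorphism, and the first map has image $\Lambda\tilde\ell\oplus0$. Thus $A(S)=H_1(\bar Y)/\Lambda\tilde\ell\oplus A(C)^{(w)}$. When $C$ is the unknot, $S$ is $J$, the exterior $X_C$ is a solid torus in which $\ell$ bounds a disk, and the same argument gives $A(J)=H_1(\bar Y)/\Lambda\tilde\ell$.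

It remains to compare the pairings, using \eqref{eq:bl}. By sesquilinearity it suffices to treat three kinds of pairs. First let $x,y$ lie in one copy of $\bar X_C$. Choose $f$ and $G$ that compute $\operatorname{Bl}_C(x,y)$ in that copy. In $\bar X_S$ we have $\partial G=f(t^w)x$, and $G$ meets $t^iy$ only if $w\mid i$, so \eqref{eq:bl} gives $\operatorname{Bl}_C(x,y)(t^w)$. Second, let $x$ lie in $\pi^{-1}(X_C)$ and $y$ in the interior of $\bar Y$. Then $G$ can be chosen in $\pi^{-1}(X_C)$, it misses all translates of $y$, and the pairing is $0$. Third, let $x,y$ lie in the interior of $\bar Y$. Since $H_1(\bar Y)/\Lambda\tilde\ell$ is torsion, $fx=\partial G_Y+\lambda\tilde\ell$ for some $f\ne0$, some $\lambda\in\Lambda$ and some chain $G_Y$ in $\bar Y$. We may take $G=G_Y+\lambda\tilde\Sigma$ for $S$, and the same chain with a lifted disk in place of $\tilde\Sigma$ for $J$. Only $G_Y$ meets the translates of $y$, so $\operatorname{Bl}_S(x,y)=\operatorname{Bl}_J(x,y)$.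
\end{proof}

The companion summand of a $(p,q)$-cable does not depend on $q$. We may therefore choose $q$ so as to make the cable positive.

\begin{lemma}\label{lem:braid}
Let $C$ be the closure of a positive braid with $k$ crossings, and let $p\geq2$ and $q>pk$ be coprime. Then the $(p,q)$-cable of $C$ is the closure of a positive braid with $p^2k+(p-1)(q-pk)$ crossings.
\end{lemma}

\begin{proof}
Let $\ell'$ be the parallel of $C$ in the plane of the diagram. Each crossing of $C$ gives two positive crossings between $C$ and $\ell'$, so their linking number is $k$ and $\ell'=\ell+k\mu$ on $\partial N$. Replace each strand of the braid by $p$ planar parallels, which turns each crossing into $p^2$ positive crossings, and insert $(\sigma_1\cdots\sigma_{p-1})^{j}$ with $j=q-pk\ge1$ into one group of $p$ parallel strands. In the product structure on $N$ given by $\ell'$ and $\mu$, the result is the closure of $(\sigma_1\cdots\sigma_{p-1})^{j}$, that is, the curve $p\ell'+j\mu=p\ell+q\mu$ on $\partial N$.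
\end{proof}

\section{A cable of the trefoil cancels the trefoil}\label{sec:sum}

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
\emph{Positivity.} The trefoil is the closure of $\sigma_1^3$, and $16>5\cdot3$, so $C$ is a positive braid knot by Lemma~\ref{lem:braid}. If two knots are closures of positive braids on $n_1$ and $n_2$ strands, then placing the braids on the first $n_1$ and the last $n_2$ of $n_1+n_2-1$ strands gives a positive braid whose closure is the connected sum.

\emph{The trefoil.} Put $\delta(t)=t-1+t^{-1}$, so that $\bar\delta=\delta$. The Alexander polynomial $t\delta=t^2-t+1$ of $T_{2,3}$ is irreducible, so $A(T_{2,3})\cong\Lambda/\delta$. This ring is the field $\mathbb{Q}(\sqrt{-3})$, with $t$ a primitive sixth root of unity, and the bar acts as complex conjugation. Let $y$ be the generator $1$. Since $\delta y=0$, we have $\operatorname{Bl}(y,y)=c/\delta$ with $c$ determined modulo $\delta$. The pairing is Hermitian, so $\bar c=c$ in $\Lambda/\delta$ and $c$ is rational; it is non-singular, so $c\neq0$. Thus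
\[
\operatorname{Bl}(y,y)=\frac{c}{\delta(t)},\qquad c\in\mathbb{Q}^\times .
\]
Neither the value nor the sign of $c$ will matter.

\emph{The cable.} By Lemma~\ref{lem:satellite}, $A(C)$ has the orthogonal summand $A(T_{2,3})^{(5)}=\Lambda/\delta(t^5)$ with $\operatorname{Bl}(1,1)=c/\delta(t^5)$. The fifth power of a primitive sixth root of unity is again one, so this summand contains a copy of $\Lambda/\delta$, and we compute the pairing on it. With $\tau=t+t^{-1}$ we have $\delta(t)=\tau-1$ and $t^5+t^{-5}=\tau^5-5\tau^3+5\tau$, hence
\[
\delta(t^5)=\tau^5-5\tau^3+5\tau-1=m\,\delta(t),\qquad m=\tau^4+\tau^3-4\tau^2-4\tau+1 .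
\]
Here $\bar m=m$, and setting $\tau=1$ gives $m\equiv-5\pmod\delta$. Let $x\in A(C)$ be the class of $m$ in $\Lambda/\delta(t^5)$. Then $x\ne0$, $\delta x=0$, and
\[
\operatorname{Bl}(x,x)=m\bar m\,\frac{c}{\delta(t^5)}=\frac{cm}{\delta(t)}=-\frac{5c}{\delta(t)}\quad\text{in }\mathbb{Q}(t)/\Lambda .
\]

\emph{The isotropic submodule.} In the orthogonal sum $A(K)=A(T_{2,3})\oplus A(C)\oplus A(C)$ let $x_1,x_2$ be the two copies of $x$, and put $v=5y+x_1+2x_2\ne0$. Then
\[
\operatorname{Bl}(v,v)=\frac{c}{\delta}\,(25-5\cdot1-5\cdot4)=0 .
\]
The submodule $P=\Lambda v\cong\Lambda/\delta$ has dimension $2$, and $\operatorname{Bl}(\lambda v,\lambda' v)=\lambda\bar\lambda'\operatorname{Bl}(v,v)=0$ for all $\lambda,\lambda'\in\Lambda$.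
\end{proof}

Two features of this computation govern the rest of the paper. The first is the sign of $m$. On the unit circle, $\delta(e^{i\theta})=2\cos\theta-1$ and $\delta(e^{5i\theta})=2\cos5\theta-1$ both vanish at $\theta=\pi/3$, with derivatives $-\sqrt3$ and $5\sqrt3$; the ratio is $-5$. For winding number $w$ the root survives only if $w\equiv\pm1\pmod6$, and the ratio is then $w\sin(w\pi/3)/\sin(\pi/3)=\pm w$. So $w=5$ is the first winding number that reverses the sign.

The second feature is arithmetic, and it explains why $C$ is used twice. The submodule generated by $y$ and $x_1$ contains no nonzero isotropic submodule, although the signs are opposite. Indeed, $\operatorname{Bl}(\lambda y+\lambda' x_1,\lambda y+\lambda' x_1)=0$ means $\lambda\bar\lambda=5\lambda'\bar\lambda'$ in $\mathbb{Q}(\sqrt{-3})$, and a nontrivial solution would give integers $a,b,n$ without common factor such that $a^2+3b^2=5n^2$. Since $-3$ is not a square modulo $5$, this forces $5\mid a$ and $5\mid b$, and then $5\mid n$. A third variable removes the obstruction.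

\section{Seifert matrices and the smallest isotropic submodules}\label{sec:seifert}

Let $V$ be a Seifert matrix of $K$, of size $2g$. Recall that $\det(V-V^T)=1$, that $\det(tV-V^T)$ equals $\Delta_K$ up to a factor $\pm t^{j}$, and that $\sigma(K)$ is the signature of $V+V^T$. The determinant of $V+V^T$ is congruent to $\det(V-V^T)$ modulo $2$, so $V+V^T$ is non-degenerate. By \cite{Kearton,FP}, the Blanchfield pairing is isometric to the pairing
\begin{equation}\label{eq:kearton}
(a,b)\longmapsto \pm\, a^T(t-1)(V-tV^T)^{-1}\,\bar b \quad\text{on}\quad \Lambda^{2g}/(tV-V^T)\Lambda^{2g}.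
\end{equation}
Conventions, which are the same for all knots, affect the sign $\pm$ and may exchange $V$ with $V^T$. The exchange fixes $V+V^T$, inverts $V^{-1}V^T$ and transposes the Hermitian matrix $B(e^{i\theta})$ of Section~\ref{sec:torus}, so it changes nothing below.

\begin{lemma}\label{lem:seifert}
Suppose that $V$ is invertible over $\mathbb{Q}$ and put $M=V^{-1}V^T$. Then $2g=d(K)$, and $a\mapsto[Va]$ is a $\mathbb{Q}$-linear isomorphism $\mathbb{Q}^{2g}\to A(K)$ under which $t$ acts as $M$. An $M$-invariant subspace $W$ corresponds to an isotropic submodule if and only if $V+V^T$ vanishes on $W$.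
\end{lemma}

\begin{proof}
We have $tV-V^T=V(t-M)$ with $M$ invertible, so multiplication by $V$ identifies $\Lambda^{2g}/(t-M)\Lambda^{2g}$ with $A(K)$; the former is $\mathbb{Q}^{2g}$ with $t$ acting as $M$. Since $V-tV^T=V(1-tM)$, formula \eqref{eq:kearton} gives, for $a,b\in\mathbb{Q}^{2g}$,
\[
\operatorname{Bl}([Va],[Vb])=\pm(t-1)f_{a,b}(t),\qquad f_{a,b}(t)=a^TV^T(1-tM)^{-1}b=\sum_{k\ge0}t^k\,a^TV^TM^kb,
\]
the expansion being valid near $t=0$.

Suppose that $W$ is isotropic for $\operatorname{Bl}$ and let $a,b\in W$. Then $(t-1)f_{a,b}$ is a Laurent polynomial. It is regular at $0$, and it is bounded as $t\to\infty$ because $M$ is invertible, so it is constant. The constant is its value $0$ at $t=1$, where $f_{a,b}$ is regular because $1-M=V^{-1}(V-V^T)$ is invertible. Hence $a^TV^Tb=f_{a,b}(0)=0$ for all $a,b\in W$. Transposing gives $b^TVa=0$, so $V+V^T$ vanishes on $W$.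

Conversely, suppose that $V+V^T=V(1+M)$ vanishes on $W$. The map $1+M$ is invertible and preserves $W$, so it maps $W$ onto $W$, and $a^TVb=0$ for all $a,b\in W$. Then every coefficient $a^TV^TM^kb=(M^kb)^TVa$ of $f_{a,b}$ vanishes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dim}]
Suppose that $\dim_{\mathbb{Q}} P=1$. Then $t$ acts on $P$ by a scalar $\rho\in\mathbb{Q}^\times$, and $\Delta_K(\rho)=0$. Write $\rho=b/a$ in lowest terms. By Gauss's lemma, $at-b$ divides $\Delta_K$ in $\mathbb{Z}[t]$, and $\Delta_K(1)=\pm1$ gives $a-b=\pm1$. Consecutive nonzero integers have the same sign, so $\rho>0$ and $z=\rho^{1/2}-\rho^{-1/2}$ is real. The Conway polynomial $\nabla_K$ of a knot is a polynomial in $z^2$ with constant term $1$, and $\nabla_K(t^{1/2}-t^{-1/2})=\pm t^{-d(K)/2}\Delta_K(t)$. For a positive knot its coefficients are non-negative \cite{Cromwell}, so $\nabla_K(z)\ge1$, which contradicts $\Delta_K(\rho)=0$. Hence $\dim_{\mathbb{Q}} P\ge2$.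

Take the invertible Seifert matrix $V$ of a minimal genus surface. By Lemma~\ref{lem:seifert}, the non-degenerate form $V+V^T$ of rank $d(K)$ vanishes on a subspace of dimension at least $2$. If the form has $n_+$ positive and $n_-$ negative eigenvalues, such a subspace meets a maximal definite subspace of either sign only in $0$, so $\min(n_+,n_-)\geq 2$ and $|\sigma(K)|=d(K)-2\min(n_+,n_-)\le d(K)-4$.
\end{proof}

\begin{remark}
Without positivity the bound on the dimension fails. Every integer matrix with $\det(V-V^T)=1$ is a Seifert matrix of some knot. For $V=\left(\begin{smallmatrix}0&2\\1&0\end{smallmatrix}\right)$ we find $M=\operatorname{diag}(2,\tfrac12)$, and the first coordinate axis is an invariant line on which $V+V^T$ vanishes.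
\end{remark}

\section{Residue forms over cyclotomic fields}\label{sec:residue}

In Section~\ref{sec:sum} the pairing on the elements killed by $\delta$ was described by numerators in $\mathbb{Q}(\sqrt{-3})$. For iterated torus knots we need the same description for every cyclotomic factor, in a form that behaves well under $t\mapsto t^w$. Residues provide it.

Fix $d\ge3$ and let $E=\Lambda/\Phi_d$ be the $d$-th cyclotomic field. The bar induces an involution of $E$; let $F$ be its fixed field, so that $[E:F]=2$. The embeddings of $E$ in $\mathbb{C}$ are the evaluations $e\mapsto e(\zeta)$ at the primitive $d$-th roots of unity $\zeta$, and they turn the bar into complex conjugation. Their restrictions to $F$ are all the embeddings of $F$, and they are real. A \emph{norm} is an element $z\bar z$ with $z\in E^\times$; it is positive under every embedding.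

Let $g\in\mathbb{Q}(t)$ have at most simple poles at the primitive $d$-th roots of unity. Write $g=h/(\Phi_dk)$ with $h,k\in\Lambda$ and $\Phi_d\nmid k$, and let $r(g)\in E$ be the class of $h/(t\Phi_d'k)$. Its value at $\zeta=e^{i\theta_0}$ is
\begin{equation}\label{eq:residue}
r_\zeta(g)=\lim_{t\to\zeta}\frac{t-\zeta}{\zeta}\,g(t)=iR_\zeta(g),\qquad R_\zeta(g)=\lim_{\theta\to\theta_0}(\theta-\theta_0)\,g(e^{i\theta}).
\end{equation}
We use four properties. First, $r(g)=0$ exactly when $\Phi_d\mid h$; in particular $r(g)$ depends only on $g$ modulo $\Lambda$. Second, $r(\lambda g)=\lambda\,r(g)$ for $\lambda\in\Lambda$. Third, $\bar g(e^{i\theta})$ is the complex conjugate of $g(e^{i\theta})$, so $R_\zeta(\bar g)=\overline{R_\zeta(g)}$; if $\bar g\equiv g\pmod\Lambda$, then $R_\zeta(g)$ is real and $\overline{r(g)}=-r(g)$. Fourth, since $(t^w-\zeta^w)/\zeta^w\sim w(t-\zeta)/\zeta$ as $t\to\zeta$,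
\begin{equation}\label{eq:scaling}
r_\zeta\bigl(g(t^w)\bigr)=\frac1w\,r_{\zeta^w}(g).
\end{equation}
For example, take $g=c/\delta$ and $\zeta=e^{i\pi/3}$. Then $R_\zeta(g)=-c/\sqrt3$ and $R_{\bar\zeta}(g)=c/\sqrt3$, so \eqref{eq:scaling} gives $r_\zeta(g(t^5))=-\frac15r_\zeta(g)$. Up to the norm $m\bar m=25$ this is the factor $-5$ of Section~\ref{sec:sum}.

Now let $A=\bigoplus_k\Lambda/D_k$ be an orthogonal sum of cyclic modules with a non-singular Hermitian pairing $\operatorname{Bl}$, where each $D_k$ is a product of distinct cyclotomic polynomials $\Phi_d$ with $d\ge3$. Let $1_k$ be the generator of the $k$-th summand and $g_k=\operatorname{Bl}(1_k,1_k)$. Since $D_kg_k\in\Lambda$, the poles of $g_k$ on the unit circle are simple. For given $d$ put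
\[
I_d=\{k:\Phi_d\mid D_k\},\qquad r_k=r(g_k)\in E,\qquad R_k(\zeta)=R_\zeta(g_k)\in\mathbb{R}.
\]

\begin{proposition}\label{prop:criterion}
For $k\in I_d$ we have $r_k\ne0$. The module $A$ contains a nonzero isotropic submodule if and only if, for some $d$, the equation
\begin{equation}\label{eq:isotropy}
\sum_{k\in I_d}a_k\bar a_k\,r_k=0
\end{equation}
has a nontrivial solution $(a_k)$ in $E$. Moreover:
\begin{enumerate}
\item[(a)] if $|I_d|\leq1$, there is no nontrivial solution;
\item[(b)] if $I_d=\{1,2\}$, there is one if and only if $-r_1/r_2$ is a norm, and in that case $R_1(\zeta)$ and $R_2(\zeta)$ have opposite signs for every $\zeta$ of order $d$;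
\item[(c)] if $|I_d|\ge3$, there is one if and only if, for every $\zeta$ of order $d$, the numbers $R_k(\zeta)$, $k\in I_d$, do not all have the same sign.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $A_d$ be the kernel of $\Phi_d$ on $A$. It is a vector space over $E$ with basis $m_k1_k$, $k\in I_d$, where $m_k=D_k/\Phi_d$. Write $g_k=h_k/D_k$. Non-singularity gives $0\neq\operatorname{Bl}(m_k1_k,1_k)=h_k/\Phi_d$, because $m_k1_k$ is nonzero and orthogonal to the other summands. So $\Phi_d\nmid h_k$ and $r_k\ne0$.

A nonzero submodule of $A$ is killed by a product of cyclotomic polynomials, so it contains some $v\neq0$ in some $A_d$; and $\Lambda v$ is isotropic if and only if $\operatorname{Bl}(v,v)=0$. For $v\in A_d$ we have $\Phi_d\operatorname{Bl}(v,v)=0$, so $\operatorname{Bl}(v,v)=h/\Phi_d$ with $h\in\Lambda$, and this class vanishes exactly when its residue does. For $v=\sum b_km_k1_k$ the residue is $\sum a_k\bar a_kr_k$ with $a_k=b_km_k$. Since $D_k$ is squarefree, $m_k$ is nonzero in $E$, so $(a_k)$ ranges over all vectors. This proves the equivalence, and (a) follows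 from $r_k\neq0$.

In (b), a nontrivial solution has $a_1,a_2\ne0$, and $-r_1/r_2$ is the norm of $a_2/a_1$; conversely, if $-r_1/r_2=z\bar z$, then $(1,z)$ is a solution. Evaluating \eqref{eq:isotropy} at $\zeta$ gives $\sum|a_k(\zeta)|^2R_k(\zeta)=0$, which proves the necessity of the sign conditions in (b) and (c).

For the sufficiency in (c) we pass to a quadratic form over $F$. Let $\eta\in E$ be the class of $t-t^{-1}$. Then $\bar\eta=-\eta\neq0$, so $E=F\oplus F\eta$, and both $\eta^2$ and $s_k=\eta r_k$ lie in $F^\times$. With $a_k=x_k+y_k\eta$ and $x_k,y_k\in F$, equation \eqref{eq:isotropy} becomes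
\[
\sum_{k\in I_d}s_k\,(x_k^2-\eta^2y_k^2)=0,
\]
a non-degenerate quadratic form over $F$ in $2|I_d|\ge6$ variables. The Hasse--Minkowski theorem states that such a form has a nontrivial zero over the number field $F$ if and only if it has one over every completion of $F$, and over a non-archimedean completion every form in at least five variables has a nontrivial zero. The archimedean completions are the evaluations at $\zeta=e^{i\theta_0}$. There $-\eta^2$ becomes $4\sin^2\theta_0>0$ and $s_k$ becomes $-2\sin\theta_0\cdot R_k(\zeta)$. By hypothesis the real form is indefinite, so it has a nontrivial zero.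
\end{proof}

\section{Residues of torus knots}\label{sec:torus}

To apply Proposition~\ref{prop:criterion} we need the signs of the residues and, for case (b), enough arithmetic information to decide whether a ratio is a norm. The exact residues are not needed: it suffices to know them up to units.

Let $p,q\ge2$ be coprime and let
\[
\Delta_{p,q}=\frac{(t^{pq}-1)(t-1)}{(t^p-1)(t^q-1)} .
\]
Its roots are simple; they are the $\zeta$ with $\zeta^{pq}=1$, $\zeta^p\ne1$, $\zeta^q\ne1$, that is, the roots of unity whose order $d$ satisfies $d\mid pq$, $d\nmid p$, $d\nmid q$. By the Chinese remainder theorem each root is $\zeta=e^{2\pi i(a/p+b/q)}$ for a unique pair with $0<a<p$, $0<b<q$. The sum $\frac ap+\frac bq$ is never $1$, and we set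
\[
\varepsilon_{p,q}(\zeta)=+1\ \text{ if }\ \tfrac ap+\tfrac bq>1,\qquad \varepsilon_{p,q}(\zeta)=-1\ \text{ if }\ \tfrac ap+\tfrac bq<1 .
\]
For $n\ge2$ let $U_n=\{j/n:0<j<n,\ \gcd(j,n)=1\}$. If $d$ is the order of a root, then $d=d'd''$ with $d'=\gcd(d,p)>1$ and $d''=\gcd(d,q)>1$ coprime, so $d\geq 6$. The roots of order $d$ are the $e^{2\pi i(\alpha+\beta)}$ with $(\alpha,\beta)\in U_{d'}\times U_{d''}$, each occurring once, and for these $\frac ap=\alpha$ and $\frac bq=\beta$.

\begin{lemma}\label{lem:torus}
We have $A(T_{p,q})\cong\Lambda/\Delta_{p,q}$, and the generator can be chosen so that $g=\operatorname{Bl}(1,1)$ has the following properties at every root $\zeta$ of $\Delta_{p,q}$.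
\begin{enumerate}
\item[(a)] $r_\zeta(g)=u\cdot\dfrac{(\zeta^p-1)(\zeta^q-1)}{pq\,(\zeta-1)}$ for a unit $u$ of $\mathbb{Z}[\zeta]$.
\item[(b)] $\operatorname{sign}R_\zeta(g)=\kappa\,\varepsilon_{p,q}(\zeta)$, where $\kappa=\pm1$ is the same for all $p$, $q$ and $\zeta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) To obtain a unit we work over $\Lambda_{\mathbb{Z}}=\mathbb{Z}[t,t^{-1}]$. Write $\Delta=\Delta_{p,q}$ and $[n]=(t^n-1)/(t-1)$. The knot group is $\langle \mathsf{a},\mathsf{b}\mid \mathsf{a}^p=\mathsf{b}^q\rangle$, with abelianization $\mathsf{a}\mapsto t^q$, $\mathsf{b}\mapsto t^p$. By Fox calculus, the homology $H_1(\bar X,\tilde{*};\mathbb{Z})$ relative to the preimage of a base point is the quotient of $\Lambda_{\mathbb{Z}}^2$ by the vector of Fox derivatives of the relation,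
\[
\Bigl(\frac{t^{pq}-1}{t^q-1},\,-\frac{t^{pq}-1}{t^p-1}\Bigr)=\Delta\cdot\bigl([p],-[q]\bigr).
\]
The identity $[n]=t^{n-n'}[n']+[n-n']$ for $n>n'$ lets us run the Euclidean algorithm on $p$ and $q$, so $[p]$ and $[q]$ generate an ideal that contains $[1]=1$. If $\lambda[p]+\lambda'[q]=1$, then $([p],-[q])$ and $(\lambda',\lambda)$ form a basis of $\Lambda_{\mathbb{Z}}^2$. Hence $H_1(\bar X,\tilde*;\mathbb{Z})\cong\Lambda_{\mathbb{Z}}\oplus\Lambda_{\mathbb{Z}}/\Delta$. The submodule $H_1(\bar X;\mathbb{Z})$ is torsion, and the quotient by it embeds in $H_0(\tilde*;\mathbb{Z})=\Lambda_{\mathbb{Z}}$; so it is the torsion submodule $\Lambda_{\mathbb{Z}}/\Delta$.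

Formula \eqref{eq:bl} with integral chains defines a pairing on $H_1(\bar X;\mathbb{Z})$ with values in $\mathbb{Q}(t)/\Lambda_{\mathbb{Z}}$. It induces $\operatorname{Bl}$, and it is non-singular (Blanchfield). Its value on the generator is killed by $\Delta$, so it is $u(t)/\Delta$ with $u(t)\in\Lambda_{\mathbb{Z}}$. By non-singularity the homomorphism $1\mapsto1/\Delta$ is the pairing with some $\lambda\in\Lambda_{\mathbb{Z}}/\Delta$, which means $\bar\lambda u\equiv1\pmod\Delta$. So $u=u(\zeta)$ is a unit of $\mathbb{Z}[\zeta]$, and $r_\zeta(g)=u/(\zeta\Delta'(\zeta))$. Only the factor $t^{pq}-1$ of $\Delta$ vanishes at $\zeta$, and $\zeta$ times its derivative is $pq$, so $\zeta\Delta'(\zeta)=pq(\zeta-1)/\bigl((\zeta^p-1)(\zeta^q-1)\bigr)$.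

(b) We show that the sign of the residue is the sign of a signature jump, and then read the jump from Litherland's formula. Let $V$ be a Seifert matrix and put
\[
B(t)=(1-t)V^T+(1-t^{-1})V=(1-t^{-1})(V-tV^T).
\]
For $|t|=1$ this matrix is Hermitian, and its signature $\sigma(\theta)=\operatorname{sign}B(e^{i\theta})$ is the Levine--Tristram signature. If $a(t)\in\Lambda^{2g}$ represents the generator, then \eqref{eq:kearton} reads
\[
g(t)=\mp(1-t)(1-t^{-1})\;a(t)^TB(t)^{-1}a(t^{-1}).
\]
Let $\zeta=e^{i\theta_0}$. Since $\zeta\ne1$ is a simple root of $\Delta$, the function $\det B(e^{i\theta})$ has a simple zero at $\theta_0$. Its derivative is the trace of the adjugate of $B$ times the derivative of $B$, so the adjugate of $B(\zeta)$ is nonzero and the kernel of $B(\zeta)$ is a line. Thus $0$ is a simple eigenvalue of $B(\zeta)$. It extends to an analytic eigenvalue $\lambda(\theta)$ with orthogonal eigenprojection $\Pi(\theta)$ of rank one, while the other eigenvalues stay away from $0$. The zero of the determinant is simple, so $\lambda'(\theta_0)\ne0$, and $B(e^{i\theta})^{-1}-\Pi(\theta)/\lambda(\theta)$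 is bounded near $\theta_0$. Therefore
\[
R_\zeta(g)=\mp|1-\zeta|^2\,\frac{\bigl\|\Pi(\theta_0)\,\overline{a(\zeta)}\bigr\|^2}{\lambda'(\theta_0)} .
\]
This is nonzero by (a), and $\sigma(\theta)$ jumps by $2\operatorname{sign}\lambda'(\theta_0)$ as $\theta$ increases through $\theta_0$. So the sign of $R_\zeta(g)$ is a universal sign times the sign of the jump.

By \cite[Proposition~1]{Litherland}, up to a universal sign the signature of $T_{p,q}$ at a point $e^{2\pi ix}$, $0<x<1$, that is not a root equals $N_1-N_2$. Here $N_1$ is the number of pairs $(a,b)$ with $x-1<\frac ap+\frac bq<x$ modulo $2$, and $N_2$ is the number of the other pairs. The sums lie in $(0,2)$, so $N_1$ counts those in $(0,x)\cup(x+1,2)$. Let $x$ increase through $x_0=\theta_0/2\pi\in(0,1)$, and let $(a,b)$ be the pair that belongs to $\zeta$. If its sum is $x_0<1$, the pair enters the count $N_1$; if its sum is $x_0+1>1$, it leaves. No other pair changes sides, so $N_1-N_2$ jumps by $-2\varepsilon_{p,q}(\zeta)$.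
\end{proof}

\begin{remark}
The inequality of Proposition~\ref{prop:dim} does not imply isotropy. For $T_{3,7}$ and $x=\frac12$, where $B=2(V+V^T)$, only the sums $\frac13+\frac17$ and $\frac23+\frac67$ of the twelve lie in $(0,\frac12)\cup(\frac32,2)$. So $|\sigma|=8=d-4$, while $T_{3,7}$ is $\mathbb{Q}$-anisotropic.
\end{remark}

\begin{corollary}\label{cor:iterated}
Let $K=T_{p_1,q_1;\dots;p_n,q_n}$ and $w_k=p_{k+1}\cdots p_n$, with $w_n=1$. Then $A(K)$ is the orthogonal sum, over the $k$ with $q_k\ge2$, of the modules $\Lambda/D_k$ with $D_k=\Delta_{p_k,q_k}(t^{w_k})$, and Proposition~\ref{prop:criterion} applies to it. Let $\zeta$ have order $d$ and put $\omega=\zeta^{w_k}$. Then $k\in I_d$ if and only if $\omega$ is a root of $\Delta_{p_k,q_k}$, and in that case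
\[
\operatorname{sign}R_k(\zeta)=\kappa\,\varepsilon_{p_k,q_k}(\omega),\qquad r_k(\zeta)=u_k\,\frac{(\omega^{p_k}-1)(\omega^{q_k}-1)}{w_k\,p_kq_k\,(\omega-1)}
\]
with $u_k$ a unit of $\mathbb{Z}[\zeta]$.
\end{corollary}

\begin{proof}
Induction on $n$ with Lemma~\ref{lem:satellite} gives $A(K)=\bigoplus_kA(T_{p_k,q_k})^{(w_k)}$, and $T_{p,1}$ is the unknot. A root $\zeta$ of $D_k$ is a root of unity whose order is a multiple of the order of $\zeta^{w_k}$, hence at least $6$. It is a simple root, since $D_k'(\zeta)=w_k\zeta^{w_k-1}\Delta_{p_k,q_k}'(\zeta^{w_k})\ne0$. The formulas follow from Lemma~\ref{lem:torus} and \eqref{eq:scaling}.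
\end{proof}

\section{Two stages are anisotropic}\label{sec:two}

We prove Theorem~\ref{thm:iterated}(1). For $T_{p_1,q_1}$, and for $T_{p_1,q_1;p_2,1}$, the module has one cyclic summand, and Proposition~\ref{prop:criterion}(a) applies. So let $K=T_{p_1,q_1;p_2,q_2}$ with $q_2\ge2$. By Proposition~\ref{prop:criterion} it suffices to show that $-r_1/r_2$ is not a norm whenever $I_d=\{1,2\}$. We first show that the sign condition fails unless $d=30$, and then treat $d=30$ by a valuation.

Let $I_d=\{1,2\}$ and let $\zeta$ have order $d$. Since $\zeta$ is a root of $\Delta_{p_2,q_2}$, we have $d=d_1d_2$ with $d_1=\gcd(d,p_2)>1$ and $d_2=\gcd(d,q_2)>1$. The power $\omega=\zeta^{p_2}$ has order $d/d_1=d_2$ and is a root of $\Delta_{p_1,q_1}$, so $d_2=ee'$ with $e=\gcd(d_2,p_1)>1$ and $e'=\gcd(d_2,q_1)>1$. The numbers $d_1,e,e'$ are pairwise coprime; in particular $d_2\geq6$ is not a prime power.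

\begin{lemma}\label{lem:235}
If $R_1(\zeta)$ and $R_2(\zeta)$ have opposite signs for every $\zeta$ of order $d$, then $\{d_1,e,e'\}=\{2,3,5\}$.
\end{lemma}

\begin{proof}
Write $\zeta=e^{2\pi i(\alpha+\beta)}$ with $(\alpha,\beta)\in U_{d_1}\times U_{d_2}$; all pairs occur. Since $p_2\alpha$ is an integer, $\omega=e^{2\pi ip_2\beta}$ depends only on $\beta$. By Corollary~\ref{cor:iterated} the hypothesis says that for all $\alpha,\beta$,
\begin{equation}\label{eq:star}
\alpha+\beta>1\iff\varepsilon_{p_1,q_1}(e^{2\pi ip_2\beta})=-1 .
\end{equation}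
This is where the positivity of the $q_i$ enters: both torus knots are positive, so the same $\kappa$ occurs in $R_1$ and in $R_2$.

\emph{Case $d_1\ge3$.} The right side of \eqref{eq:star} does not involve $\alpha$. So for each $\beta$ the inequality $\alpha+\beta>1$ holds for both of $\alpha=\frac1{d_1}$ and $\alpha=1-\frac1{d_1}$, or for neither. Since $\alpha+\beta\neq1$, every $\beta\in U_{d_2}$ satisfies
\begin{equation}\label{eq:gap}
\beta<\tfrac1{d_1}\le\tfrac13\qquad\text{or}\qquad\beta>1-\tfrac1{d_1}\ge\tfrac23 .
\end{equation}
We test this on an element $\beta=j/d_2$ of $U_{d_2}$ just below $\frac12$.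
\begin{itemize}
\item If $d_2$ is odd, then $d_2\ge15$. Take $j=\frac{d_2-1}2$, which is prime to $d_2$ since $d_2-2j=1$. Then $\beta=\frac12-\frac1{2d_2}\in(\frac13,\frac12)$, contradicting \eqref{eq:gap}.
\item If $4\mid d_2$, then $d_2\ge12$. Take $j=\frac{d_2}2-1$, which is odd with $d_2-2j=2$, hence prime to $d_2$. Then $\beta=\frac12-\frac1{d_2}\in[\frac5{12},\frac12)$, contradicting \eqref{eq:gap}.
\item If $d_2\equiv2\pmod4$, take $j=\frac{d_2}2-2\geq1$, which is odd with $d_2-2j=4$, hence prime to $d_2$. By \eqref{eq:gap}, $\beta=\frac12-\frac2{d_2}<\frac1{d_1}\le\frac13$, so $d_2<12$ and $d_2\in\{6,10\}$. If $d_2=6$, then $\frac16<\frac1{d_1}$ and $\gcd(d_1,6)=1$ give $d_1=5$, and $\{e,e'\}=\{2,3\}$. If $d_2=10$, then $\frac3{10}<\frac1{d_1}$ gives $d_1=3$, and $\{e,e'\}=\{2,5\}$.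
\end{itemize}

\emph{Case $d_1=2$.} Now $\alpha=\frac12$ is the only choice, and we vary the two components of $\omega$ instead. The numbers $e,e'$ are odd, and since $\varepsilon_{p,q}=\varepsilon_{q,p}$ we may assume $e<e'$. Write $p_2\beta\equiv x+y\pmod1$ with $(x,y)\in U_e\times U_{e'}$. As $d_2\mid q_2$, the integer $p_2$ has an inverse $\gamma$ modulo $d_2$; so all pairs $(x,y)$ occur, and $\beta=\{\gamma x+\gamma y\}$, where $\{\cdot\}$ is the fractional part. Negating both sides of \eqref{eq:star} gives
\begin{equation}\label{eq:half}
x+y>1\iff\{\gamma x+\gamma y\}<\tfrac12 .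
\end{equation}
The maps $x\mapsto\{\gamma x\}$ and $y\mapsto\{\gamma y\}$ permute $U_e$ and $U_{e'}$.

Take $y=\frac1{e'}$. Then $x+y\le1-\frac1e+\frac1{e'}<1$ for all $x$, so $\{\gamma x+\gamma y\}>\frac12$ for all $x$. Hence $U_e$, viewed in $\mathbb{R}/\mathbb{Z}$, lies in an open half circle. If $e\ge5$, the four points $\pm\frac1e$, $\pm\frac{e-1}{2e}$ of $U_e$ cut the circle into arcs of lengths $\frac2e,\frac{e-3}{2e},\frac1e,\frac{e-3}{2e}$. All are shorter than $\frac12$, so none contains the complementary half circle, a contradiction. Thus $e=3$, and $e'\ge5$ is prime to $6$. Now take $x=\frac13$, so that the left side of \eqref{eq:half} reads $y>\frac23$.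
\begin{itemize}
\item If $\gamma\equiv1\pmod3$, the right side reads $\{\gamma y\}\in(\frac23,1)\cup(0,\frac16)$. So a permutation of $U_{e'}$ maps $U_{e'}\cap(\frac23,1)$ onto $U_{e'}\cap\bigl((\frac23,1)\cup(0,\frac16)\bigr)$. Counting shows that $U_{e'}\cap(0,\frac16)$ is empty. Hence $\frac1{e'}>\frac16$ and $e'=5$.
\item If $\gamma\equiv-1\pmod3$, the right side reads $\{\gamma y\}\in(\frac13,\frac56)$. This interval contains the elements $\frac12\pm\frac1{2e'}$ of $U_{e'}$, whose sum is $1$. Their preimages are of the form $y$ and $1-y$, and both must exceed $\frac23$, which is impossible.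
\end{itemize}
So $\{e,e'\}=\{3,5\}$.
\end{proof}

The exceptional case cannot be excluded by signs: Section~\ref{sec:three} shows that $T_{2,3;25,156}$ has opposite signs at all roots of order $30$. As in Section~\ref{sec:sum}, the prime $5$ obstructs the norm condition.

\begin{lemma}\label{lem:valuation}
If $\{d_1,e,e'\}=\{2,3,5\}$, then $-r_1/r_2$ is not a norm.
\end{lemma}

\begin{proof}
Fix $\zeta$ of order $30$ and identify $E$ with $\mathbb{Q}(\zeta)=\mathbb{Q}(\zeta_{15})$, a field of degree $8$ with ring of integers $\mathbb{Z}[\zeta]$. In $\mathbb{Q}(\zeta_{15})$ the prime $5$ has ramification index $\varphi(5)=4$, and its residue degree is the order $2$ of $5$ modulo $3$. Since $4\cdot2=8$, there is a unique prime of $E$ above $5$; let $\nu$ be its valuation. By uniqueness $\nu(\bar z)=\nu(z)$, so $\nu(z\bar z)=2\nu(z)$ is even. We show that $\nu(r_1/r_2)$ is odd.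

Units have valuation $0$, and nonzero rational numbers have valuation in $4\mathbb{Z}$. Let $\xi\in E$ be a root of unity of order $n>1$. The elements $1-\xi^j$ with $\gcd(j,n)=1$ are Galois conjugate, so they have the same valuation, again by uniqueness of the prime, and their product is $\Phi_n(1)$. This number is $n$ for $n=2,3,5$ and $1$ for $n=6,10,15,30$. Hence $\nu(\xi-1)=1$ if $n=5$, and $\nu(\xi-1)=0$ for the other six orders. By Corollary~\ref{cor:iterated},
\[
r_2=u_2\,\frac{(\zeta^{p_2}-1)(\zeta^{q_2}-1)}{p_2q_2\,(\zeta-1)},\qquad r_1=u_1\,\frac{(\omega^{p_1}-1)(\omega^{q_1}-1)}{p_2\,p_1q_1\,(\omega-1)} .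
\]
The order of $\zeta$ is $30$, and the order of $\omega=\zeta^{p_2}$ is $d_2\in\{6,10,15\}$, so these two roots contribute nothing. The orders of $\zeta^{q_2}$, $\omega^{q_1}$, $\omega^{p_1}$ are $d/d_2=d_1$, $d_2/e'=e$, $d_2/e=e'$, and exactly one of them is $5$. So exactly one of $\nu(r_1)$ and $\nu(r_2)$ is odd.
\end{proof}

If $-r_1/r_2$ were a norm, the signs would be opposite by Proposition~\ref{prop:criterion}(b), Lemma~\ref{lem:235} would give $\{d_1,e,e'\}=\{2,3,5\}$, and Lemma~\ref{lem:valuation} would be contradicted. This proves Theorem~\ref{thm:iterated}(1).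

\section{Three stages suffice for isotropy}\label{sec:three}

The previous section suggests a construction. Find a two-stage knot whose two residues have opposite signs at all roots of order $30$, and cable it once more so that a third summand shares a cyclotomic factor with the pullbacks of the first two. Then Proposition~\ref{prop:criterion}(c) applies, whatever the sign of the third residue is. We recall from \cite{EN} that $T_{p_1,q_1;\dots;p_n,q_n}$ is the knot of a plane branch with $n$ Puiseux pairs if
\begin{equation}\label{eq:EN}
q_{i+1}>p_i\,p_{i+1}\,q_i\qquad(1\le i<n).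
\end{equation}

Start from the trefoil, and let $5\mid p_2$ and $6\mid q_2$. A root of unity of order $30$ is $\xi=e^{2\pi i(k/5+j/6)}$ with $1\le k\le4$ and $j\in\{1,5\}$, and it is a root of $\Delta_{p_2,q_2}$. We have $\frac k5+\frac16\le\frac{29}{30}$ and $\frac k5+\frac56\ge\frac{31}{30}$, so
\[
\varepsilon_{p_2,q_2}(\xi)=-1\ \text{ for } j=1,\qquad\varepsilon_{p_2,q_2}(\xi)=+1\ \text{ for } j=5 .
\]
For the trefoil, $\frac16\equiv\frac12+\frac23>1$ and $\frac56=\frac12+\frac13<1$, so
\[
\varepsilon_{2,3}(e^{2\pi i/6})=+1,\qquad\varepsilon_{2,3}(e^{2\pi i\cdot5/6})=-1 .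
\]
Since $\xi^{p_2}=e^{2\pi ip_2j/6}$, we obtain
\begin{equation}\label{eq:opposite}
\varepsilon_{2,3}(\xi^{p_2})=-\varepsilon_{p_2,q_2}(\xi)\quad\text{for all $\xi$ of order $30$, if } p_2\equiv1\pmod6,
\end{equation}
while the two signs agree if $p_2\equiv5\pmod 6$. The smallest choice is $p_2=25$, and $q_2=156$ is the smallest multiple of $6$ that is prime to $25$ and exceeds $2\cdot25\cdot3=150$. At the third stage we want roots $\zeta$ of $\Delta_{p_3,q_3}$ such that $\zeta^{p_3}$ has order $30$. As in Section~\ref{sec:two}, this order divides $q_3$, so $p_3$ is prime to $30$. We take $p_3=7$, and $q_3=27330$ is the first multiple of $30$ above $25\cdot7\cdot156=27300$; it is prime to $7$, as $27330=7\cdot3904+2$.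

\begin{proof}[Proof of Theorem~\ref{thm:iterated}(2)]
Let $K=T_{2,3;25,156;7,27330}$.

\emph{Topology.} A cable of a nontrivial knot with winding number at least $2$ is prime. The inequalities $156>150$ and $27330>27300$ are \eqref{eq:EN}, so $K$ is the knot of a plane branch. Since $156=25\cdot3+81$, Lemma~\ref{lem:braid} presents $T_{2,3;25,156}$ as the closure of a positive braid with $25^2\cdot3+24\cdot81=3819$ crossings. Since $27330=7\cdot3819+597$, the lemma applies again, and $K$ is a positive braid knot.

\emph{Isotropy.} In Corollary~\ref{cor:iterated} we have $w_1=175$, $w_2=7$, $w_3=1$. Let $d=210$ and let $\zeta$ be any root of unity of order $210$. Then $3\in I_d$, because $210$ divides $7\cdot27330$ but neither $7$ nor $27330$. Next, $\xi=\zeta^7$ has order $30$, which divides $25\cdot156$ but neither $25$ nor $156$, so $2\in I_d$. Finally, $\zeta^{175}=\xi^{25}$ has order $6$, so $1\in I_d$. Thus $|I_d|=3$. By \eqref{eq:opposite}, the signs $\kappa\,\varepsilon_{2,3}(\xi^{25})$ of $R_1(\zeta)$ and $\kappa\,\varepsilon_{25,156}(\xi)$ of $R_2(\zeta)$ are opposite for every $\zeta$.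 Proposition~\ref{prop:criterion}(c) gives a nonzero isotropic submodule of $A(K)$.

\emph{More stages.} If $P\subset A(C)$ is nonzero and isotropic, then $P^{(p)}\subset A(C)^{(p)}$ is a nonzero isotropic submodule for the $(p,q)$-cable of $C$, by Lemma~\ref{lem:satellite}. Starting from $K$ and cabling repeatedly subject to \eqref{eq:EN}, for instance with $p_{i+1}=2$ and $q_{i+1}=2p_iq_i+1$, gives knots of plane branches with any number $n\ge3$ of Puiseux pairs that are not $\mathbb{Q}$-anisotropic. Taking the odd numbers $q_{i+1}$ large enough for Lemma~\ref{lem:braid} exhibits such knots as closures of positive braids as well.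
\end{proof}

\begin{thebibliography}{9}

\bibitem{Boninger} Joe Boninger, \emph{Positive Knots and Ribbon Concordance}, arXiv:2405.08103 (2024).

\bibitem{Cromwell} Cromwell, 1989.

\bibitem{EN} Eisenbud and Neumann, \emph{Three-dimensional link theory\dots}, Appendix to Chapter~I.

\bibitem{FP} Friedl and Powell, 2017.

\bibitem{Kearton} Kearton, 1975.

\bibitem{Litherland} Litherland, \emph{Signatures of iterated torus knots}, Lecture Notes in Mathematics 722.

\bibitem{LM} Livingston and Melvin, \emph{Abelian invariants of satellite knots}, Lecture Notes in Mathematics 1167.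

\end{thebibliography}
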